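# Immersed surfaces with knot group $\mathbb Z$ and their equivariant intersection forms

## 1. A sphere in $S^4$ with one double point

Let $S\subset S^4$ be an immersed sphere with exactly one transverse double point, and suppose that $\pi_1(S^4\setminus S)\cong\mathbb Z$, generated by a meridian $t$. The double point has a sign $\varepsilon=\pm1$: it is $+1$ if the two local sheets, each oriented by the orientation of the sphere, together give the orientation of $S^4$. Remove an open regular neighborhood of $S$; call the rest $M$ and put $Y=\partial M$. The infinite cyclic cover $\tilde M$ is the universal cover, and its homology is a module over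
$$\Lambda=\mathbb Z[t^{\pm1}],\qquad \bar t=t^{-1},$$
with $t$ acting as a deck transformation. We write $H_*(M;\Lambda)=H_*(\tilde M)$, and similarly for $Y$ and for pairs. On $N=H_2(M;\Lambda)$ there is the hermitian form
$$\lambda(x,y)=\sum_k (x\cdot t^ky)\,t^k ,\tag{1}$$
linear in the first variable and conjugate-linear in the second. Let us compute it.

First the boundary. Let $p,p'$ be the two preimages of the double point in the sphere, and let $\Sigma^\circ$ be the sphere minus open disks around $p$ and $p'$: an annulus, with boundary circles $\partial$ and $\partial'$ carrying angles in $\mathbb R/\mathbb Z$, counterclockwise around $p$ and $p'$. Away from the double point, $Y$ is $\Sigma^\circ\times S^1$, where $S^1$ is the meridian direction with coordinate $\theta$. At the double point the neighborhood is $D^2\times D^2$ with the two sheets as coordinate disks. On the torus $S^1\times S^1$ with angles $(x,y)$, the circle $y$ is $\varepsilon$ times a meridian of the first sheet and $x$ is $\varepsilon$ times a meridian of the second, so $\theta=\varepsilon(x+y)$ there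 (Section 4 has the details). Thus $y=\varepsilon\theta-x$, and the infinite cyclic cover of $Y$ is
$$\tilde Y=\Sigma^\circ\times\mathbb R\big/\big((x,r)\in\partial\times\mathbb R\sim(\varepsilon r-x,r)\in\partial'\times\mathbb R\big).$$
At each level $r$ we see an annulus with its ends glued, that is, a torus $G$. Let $\delta\subset G$ be the image of $\partial$, and let $\gamma$ be a curve in level $0$ that leaves the annulus at $x=0$ on $\partial$ and re-enters at $0$ on $\partial'$. Slide $\gamma$ up to level $1$. Its end traces the path $r\mapsto(0,r)$ on $\partial$. Its start traces $(0,r)$ on $\partial'$, which is the point $(\varepsilon r,r)$ on $\partial$. The two traces differ by a full turn, and with the right signs (again Section 4) this says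
$$t\gamma-\gamma=-\varepsilon\,\delta .$$
So $A=H_1(Y;\Lambda)=H_1(G)=\mathbb Z\delta\oplus\mathbb Z\gamma$ is generated over $\Lambda$ by $\gamma$, it is isomorphic to $\Lambda/(t-1)^2$, and $(t-1)A=\mathbb Z\delta$.

Now the form. In Section 6 we prove that $N$ is free and that, with $N^*=\{x\in N\otimes\mathbb Q(t):\lambda(x,N)\subset\Lambda\}$, one has $N^*/N\cong A$. The rank of $N$ is $\chi(M)$, since the other homology of $M$ vanishes over $\mathbb Q(t)$. As $\chi(S)=2-1=1$ and $\chi(Y)=0$, we get $\chi(M)=2-1=1$. So $N=\Lambda n$ with $\lambda(n,n)=u$, $N^*=\Lambda u^{-1}n$, and $\Lambda/u\Lambda\cong\Lambda/(t-1)^2$. Comparing annihilators, $u=\pm t^k(t-1)^2$. The condition $\bar u=u$ forces $k=-1$, so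
$$u=\kappa\,(t-1)(t^{-1}-1)=\kappa(2-t-t^{-1}),\qquad \kappa=\pm1 .$$
The generator $z=n/\big((t-1)(t^{-1}-1)\big)$ of $N^*$ and the element $e=(t-1)z$ satisfy
$$\lambda(z,z)=\frac{\kappa}{(t-1)(t^{-1}-1)},\qquad \lambda(e,e)=\kappa .$$
In fact $\kappa=\varepsilon$; we check this after Lemma 6.2. So the form of the exterior is forced. It is also simpler than it looks: the lattice $V=\Lambda e$ lies between $N$ and $N^*$, carries the constant form $(\varepsilon)$, and $e$ maps to $\pm\delta$ in $A$. The double point is visible inside the form, as the generator of $(t-1)A$, and so is its sign.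

## 2. Three double points and a reflection that mixes them

Take as an algebraic model the orthogonal sum of three such forms, with signs $(\varepsilon_1,\varepsilon_2,\varepsilon_3)=(1,1,-1)$. Let $V=\Lambda e_1\oplus\Lambda e_2\oplus\Lambda e_3$ have Gram matrix $\mathrm{diag}(1,1,-1)$, and let $N=(t-1)V$ with the restricted form $\lambda$. Then $N^*=(t-1)^{-1}V$, $A=N^*/N\cong V/(t-1)^2V$, and $(t-1)A=V/N=V/(t-1)V=\mathbb Z^3$ with basis $e_1,e_2,e_3$, which play the role of the double-point classes.

Let $r=e_1+e_2+e_3$, a vector of norm $1+1-1=1$, and let $\tau_r(x)=x-2\lambda(x,r)r$ be its reflection: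
$$e_1\mapsto-e_1-2e_2-2e_3,\qquad e_2\mapsto-2e_1-e_2-2e_3,\qquad e_3\mapsto2e_1+2e_2+3e_3 .$$
It is an isometry of $V$ (for instance $(-1)^2+(-2)^2-(-2)^2=1$ and $2^2+2^2-3^2=-1$), and it preserves $N=(t-1)V$. So $\tau_r$ is an automorphism of $\lambda$. It does not permute the classes $\pm e_i$.

A homeomorphism of $4$-manifolds that takes one immersed surface to another takes double points to double points, so it must permute their classes up to sign. Hence isometries of intersection forms can, as far as algebra goes, scramble double points in a way that no homeomorphism can imitate. With a single double point this cannot happen: the only isometries of $(\pm1)$ are $\pm1$. With $(1,1,-1)$ the group of isometries is infinite. Is the form then too weak to recognize the surface? In the model one can retreat: $\tau_r$ is an automorphism of $\lambda$, so one may undo it before looking for a homeomorphism. We now ask this for all immersed surfaces.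

## 3. Equivalence of immersed $\mathbb Z$-surfaces: Theorems A and B

**Definition (immersed $\mathbb Z$-surface).** An immersed $\mathbb Z$-surface is a compact, orientable surface $\Sigma$ locally flatly immersed in a compact, simply-connected topological $4$-manifold $X$, whose only singularities are finitely many transverse double points, and whose complement has fundamental group $\mathbb Z$. A double point is positive if its two sheets, oriented by $\Sigma$, together give the orientation of $X$, and negative otherwise. Two such surfaces in $X$ are equivalent if an orientation-preserving homeomorphism of $X$ takes one to the other.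

Our surfaces are closed and connected, of genus $g$, with $c_+$ positive and $c_-$ negative double points, and $c=c_++c_-$. The exterior $X_\Sigma$ is the complement of an open regular neighborhood, which is a plumbing of disk bundles near each double point. Its group is generated by the meridian, which we call $t$. We orient $\Sigma$ so that its oriented meridian is $t$, where sheet orientation followed by normal orientation is the orientation of $X$. The equivariant intersection form is (1) on $H_2(X_\Sigma;\Lambda)$. An isometry is a $\Lambda$-linear isomorphism carrying one form to the other, with $t$ the meridian on both sides. Boundaries are oriented with the outward normal first. Changing the lift of a map to infinite cyclic covers multiplies the induced maps by a power of $t$.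

**Definition (even form).** The form $\lambda$ is even if every $\lambda(x,x)$ has the form $b+\bar b$ with $b\in\Lambda$. For example, $(2-t-t^{-1})$ is even: if $x=an$, then $\lambda(x,x)=a\bar a(2-t-t^{-1})=b+\bar b$ with $b=a\bar a(1-t)$. The form $(1)$ is not even, because $b+\bar b$ has even constant coefficient.

The Kirby–Siebenmann invariant $ks\in\mathbb Z/2$ of a compact $4$-manifold is additive under gluing along boundaries and vanishes on smoothable manifolds.

The question is the following. Suppose two closed genus $g$ immersed $\mathbb Z$-surfaces in a closed simply-connected $X$ each have exactly $c_+$ positive and $c_-$ negative double points, and their exteriors have isometric equivariant intersection forms. Must they be equivalent? It is taken from Anthony Conway and Allison N. Miller, "Immersed surfaces with knot group $\mathbb Z$", arXiv:2410.04635 (2024), which describes it as open in general. Two cases are known: closed embedded $\mathbb Z$-surfaces, and closed immersed $\mathbb Z$-spheres with a single double point. The answer is yes in all cases.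

**Theorem A.** Let $\Sigma_i\subset X_i$ $(i=0,1)$ be closed immersed $\mathbb Z$-surfaces in closed simply-connected oriented $4$-manifolds with isometric equivariant intersection forms. If the forms are not even, assume $ks(X_0)=ks(X_1)$. Then $\Sigma_0,\Sigma_1$ have the same $g,c_+,c_-$, and there is an orientation-preserving homeomorphism $X_0\to X_1$ taking $\Sigma_0$ to $\Sigma_1$ and preserving their orientations.

For $X_0=X_1=X$ the condition on $ks$ is automatic. For the second theorem, let $T_j\subset\partial X_\Sigma$ be the torus at the $j$-th double point. Section 4 shows that the image of $H_1(T_j;\Lambda)$ in $H_1(\partial X_\Sigma;\Lambda)$ is infinite cyclic, generated by a class $\delta_j$, well defined up to sign, and that the $\delta_j$ form a basis of $\Delta=(t-1)H_1(\partial X_\Sigma;\Lambda)\cong\mathbb Z^c$.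

**Theorem B.** Let $F:\lambda_0\cong\lambda_1$ be an isometry, with the hypotheses of Theorem A, and let $\Delta_i$ be the group above for $\Sigma_i$, with its double-point classes $\pm\delta^i_1,\dots,\pm\delta^i_c$. Then $F$ is induced by an orientation-preserving homeomorphism $(X_0,\Sigma_0)\to(X_1,\Sigma_1)$ preserving the orientations of the surfaces if and only if the induced map $\Delta_0\to\Delta_1$ carries $\{\pm\delta^0_j\}$ to $\{\pm\delta^1_j\}$. If $c_+c_-=0$ or $c_+=c_-=1$, every $F$ is realized. In all other cases some $F$ are not realized, but each becomes realizable after composition with an automorphism of $\lambda_0$.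

The topology beyond hands-on constructions enters through one cited theorem, from Conway–Powell, *Embedded surfaces with infinite cyclic knot group*, Geom. Topol. 27 (2023), restated in Conway–Piccirillo–Powell, *4-manifolds with boundary and fundamental group $\mathbb Z$*.

**Theorem CP.** Let $M_0,M_1$ be compact oriented $4$-manifolds with $\pi_1\cong\mathbb Z$, connected boundary, $\pi_1(\partial M_i)\to\pi_1(M_i)$ onto, and $H_1(\partial M_i;\Lambda)$ torsion. Let $F:\lambda_{M_0}\cong\lambda_{M_1}$ be an isometry and $f:\partial M_0\to\partial M_1$ an orientation-preserving homeomorphism respecting the maps to $\mathbb Z$, with $f_*=\partial F$ on $H_1(\partial;\Lambda)$, where $\partial F$ is the map induced on cokernels of the adjoints. If the forms are even, assume $M_0\cup_f-M_1$ is spin; if not, assume $ks(M_0)=ks(M_1)$. Then $f$ extends to an orientation-preserving homeomorphism $M_0\cong M_1$ inducing $F$.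

The lift used for $f_*$ is immaterial for the existence of an extension: changing it replaces $F$ by some $t^kF$, again an isometry.

## 4. The boundary of a plumbing as a surface bundle over the circle

Let $\nu=\nu(\Sigma)$ be the closed regular neighborhood, $Y=\partial\nu$ (which is $\partial X_\Sigma$ up to orientation), and $\varphi:\pi_1(Y)\to\mathbb Z$ the class sending meridians to $1$. Let $p_i,p_i'\in\Sigma$ be the preimages of the $i$-th double point, of sign $\varepsilon_i$. Let $\Sigma^\circ$ be $\Sigma$ minus open disks around all $p_i,p_i'$, with boundary circles $\partial_i,\partial_i'$ carrying counterclockwise angles in $\mathbb R/\mathbb Z$.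

**Step 1: $\varphi$ at the double points.** Near the $i$-th double point, $\nu$ is $D^2\times D^2$ with sheets $D^2\times0\ni p_i$ and $0\times D^2\ni p_i'$ oriented as $\Sigma$. Let $(x,y)$ be the angles on $T_i=S^1\times S^1$. The product orientation is $\varepsilon_i$ times that of $X$. Interchanging two $2$-dimensional factors preserves orientation, so the meridian of either sheet is $\varepsilon_i$ times the corresponding circle. Hence $\varphi$ restricts to $\varepsilon_i(dx+dy)$ on $T_i$.

**Step 2: a fiber coordinate equal to $\varphi$.** The aim is to trivialize the circle bundle so that $\varphi$ becomes the fiber coordinate everywhere. By homotopy extension, represent $\varphi$ by a map $\varphi:Y\to S^1=\mathbb R/\mathbb Z$ equal to $\varepsilon_i(x+y)$ on each $T_i$. Let $P\to\Sigma^\circ$ be the principal circle bundle of $\nu$ over $\Sigma^\circ$, fibers oriented as meridians. Then $Y$ is $P$ with $P|_{\partial_i}$ and $P|_{\partial_i'}$ both identified with $T_i$. The bundle $P$ is trivial. If $\Sigma^\circ$ has boundary, this is automatic. If $\Sigma^\circ=\Sigma$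 is closed, the class $\varphi$ restricts to $1$ on fibers, so in the Gysin sequence $H^1(P)\to H^0(\Sigma)\to H^2(\Sigma)$ the Euler class is $0$. Two trivializations differ by a map $\Sigma^\circ\to S^1$, and $\varphi|_P$ and a projection $\mathrm{pr}:P\to S^1$ have the same degree on fibers, so they differ by a class in $H^1(\Sigma^\circ)$. We may therefore choose $\mathrm{pr}$ homotopic to $\varphi|_P$. Then $\varphi|_P-\mathrm{pr}$ lifts to a function $u:P\to\mathbb R$. Over $\partial\Sigma^\circ$ both $\varphi$ and $\mathrm{pr}$ are equivariant for rotation of the fibers, so $u$ is constant on fibers there. Let $\bar u:\Sigma^\circ\to\mathbb R$ be the fiberwise average of $u$. Then $\theta=\mathrm{pr}+\bar u$ is again the projection of a trivialization, it equals $\varphi$ over $\partial\Sigma^\circ$, and $\mathrm{pr}+(1-s)u+s\bar u$ is a homotopy from $\varphi|_P$ to $\theta$ that is constant over $\partial\Sigma^\circ$. So we may take $\varphi=\theta$ on $P=\Sigma^\circ\times S^1$, with $\theta=\varepsilon_i(x+y)$ on $T_i$.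

**Step 3: the model.** A point of $T_i$ has coordinates $(x,\theta)$ seen from $\partial_i$ and $(y,\theta)$ seen from $\partial_i'$, and $y=\varepsilon_i\theta-x$. Therefore
$$Y=\Sigma^\circ\times S^1\big/\big((x,\theta)\in\partial_i\times S^1\sim(\varepsilon_i\theta-x,\theta)\in\partial_i'\times S^1\big),\tag{2}$$
with $\varphi$ the class of $\theta$. Likewise $\nu=\Sigma^\circ\times D^2\cup\bigsqcup_i(D^2\times D^2)_i$, glued by
$$\partial_i\times D^2\ni(x,w)\mapsto(e^{2\pi ix},e^{-2\pi ix}w^{\varepsilon_i}),\qquad \partial_i'\times D^2\ni(y,w)\mapsto(e^{-2\pi iy}w^{\varepsilon_i},e^{2\pi iy}),\tag{3}$$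
where $w^{-1}$ stands for $\bar w$. The piece $\Sigma^\circ\times D^2$ has the product orientation, and $(D^2\times D^2)_i$ has $\varepsilon_i$ times the product orientation. So $(\nu,\Sigma,\varphi)$ depends only on $(g,c_+,c_-)$.

**Step 4: the cover and the fiber.** By (2), $\theta:Y\to S^1$ is a fiber bundle. Its infinite cyclic cover is $\tilde Y=\Sigma^\circ\times\mathbb R/\big((x,r)_i\sim(\varepsilon_ir-x,r)_i'\big)$ with $t(s,r)=(s,r+1)$, and $\tilde Y\cong G\times\mathbb R$ over $\mathbb R$, where $G=\Sigma^\circ/(x_i\sim(-x)_i')$ is the fiber at level $0$. The gluing $x\mapsto-x$ reverses boundary orientations, so $G$ is a closed connected oriented surface. From $\chi(G)=\chi(\Sigma^\circ)=2-2g-2c$ we see that its genus is $g+c$. Let $\delta_i\subset G$ be the image of $\partial_i$, oriented by $x$. The $\delta_i$ are disjoint with connected complement, so they form a basis of a direct summand $\Delta$ of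
$$A:=H_1(Y;\Lambda)=H_1(G;\mathbb Z),$$
isotropic for the intersection form $\omega$ of $G$, and they extend to a symplectic basis. The cover of $T_i$ in $\tilde Y$ is an annulus $\tilde T_i$ with core $\delta_i$, so $\mathbb Z\delta_i$ is the image of $H_1(T_i;\Lambda)$.

**Step 5: the action of $t$.** For all $\xi\in A$,
$$(t-1)\xi=-\sum_i\varepsilon_i\,\omega(\delta_i,\xi)\,\delta_i .\tag{4}$$
To prove this, represent $\xi$ by an oriented closed curve (possibly with several components) in level $0$, transverse to the $\delta_i$, and cut it along the $\delta_i$ into arcs (and closed curves) $\gamma$ in $\Sigma^\circ$. Since $\partial(\gamma\times[0,1])=\partial\gamma\times[0,1]-\gamma\times1+\gamma\times0$, the class $t\xi-\xi$ is represented by $\sum\partial\gamma\times[0,1]$. Consider a crossing where $\xi$ leaves $\Sigma^\circ$ at $(x_0)_i\in\partial_i$ and re-enters at $(-x_0)_i'$. It contributes the path $r\mapsto(x_0,r)_i$ minus the path $r\mapsto(-x_0,r)_i'=(x_0+\varepsilon_ir,r)_i$, a cycle in $\tilde T_i$ homologous to $-\varepsilon_i\delta_i$. In positively oriented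 polar coordinates $(\rho,x)$ around $p_i$, $\delta_i$ has direction $e_x$ and $\xi$ has direction $-e_\rho$, and $(e_x,-e_\rho)$ is a positive frame. So this crossing contributes $+1$ to $\omega(\delta_i,\xi)$. For a crossing in the other direction both signs change. This proves (4).

Since the $\delta_i$ extend to a symplectic basis, the map $(\omega(\delta_i,\cdot))_i:A\to\mathbb Z^c$ is onto. Hence $(t-1)A=\Delta$, $\ker(t-1)=\Delta^\perp$ (for $\omega$), and $(t-1)^2A=0$ because $\Delta\subset\Delta^\perp$.

## 5. Symplectic maps realized by the neighborhood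

**Lemma 5.1.** Let $h\in Sp(A,\omega)$ with $h(\delta_i)=\sigma_i\delta_{\pi(i)}$, where $\sigma_i=\pm1$ and $\pi$ is a permutation with $\varepsilon_{\pi(i)}=\varepsilon_i$. There is an orientation-preserving homeomorphism of $\nu$ preserving $\Sigma$, its orientation, and $\varphi$, and inducing $h$ on $A$.

**Step 1: homeomorphisms of $\Sigma^\circ$ extend to $\nu$.** Let $k:\Sigma^\circ\to\Sigma^\circ$ be an orientation-preserving homeomorphism that preserves the boundary angles and maps each pair $\{\partial_i,\partial_i'\}$ to $\{\partial_{\pi(i)},\partial_{\pi(i)}'\}$. Extend $k\times\mathrm{id}$ on $\Sigma^\circ\times D^2$ over $(D^2\times D^2)_i\to(D^2\times D^2)_{\pi(i)}$ by the identity if $\partial_i\mapsto\partial_{\pi(i)}$, and by the swap $(z_1,z_2)\mapsto(z_2,z_1)$ if $\partial_i\mapsto\partial'_{\pi(i)}$. Because $\varepsilon_{\pi(i)}=\varepsilon_i$, this matches (3): the swap turns $(e^{2\pi ix},e^{-2\pi ix}w^{\varepsilon_i})$ into $(e^{-2\pi ix}w^{\varepsilon_i},e^{2\pi ix})$, which is the second formula with $y=x$. The result preserves orientation, $\Sigma$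 with its orientation, and $\theta$. With the lift $(s,r)\mapsto(k(s),r)$ it acts on $A=H_1(G)$ through the homeomorphism of $G$ induced by $k$. It sends $\delta_i$ to $\delta_{\pi(i)}$ in the first case and to $-\delta_{\pi(i)}$ in the second, since $y=-x$ on $\delta_{\pi(i)}$.

**Step 2: reduction to $h(\delta_i)=\delta_i$.** Since $\Sigma^\circ$ is connected, every $(\pi,\sigma)$ as in the lemma is realized by some $k$. Composing $h$ with the inverse of such a map, we may assume $h(\delta_i)=\delta_i$ for all $i$. From now on we use only $k$ fixing $\partial\Sigma^\circ$.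

**Step 3: reduction to $h=\mathrm{id}$ on $\Delta^\perp/\Delta$.** In the exact sequence of the pair $(G,\Sigma^\circ)$ (with $\Sigma^\circ$ shrunk slightly), $H_1(\Sigma^\circ)\to H_1(G)\to\mathbb Z^c$, the second map is $(\omega(\delta_i,\cdot))_i$ up to signs. So the image of $H_1(\Sigma^\circ)$ is $\Delta^\perp$, and boundary circles go to $\pm\delta_i$. The induced surjection $H_1(\Sigma)=H_1(\Sigma^\circ)/\langle\partial\rangle\to\Delta^\perp/\Delta$ is an isomorphism, because both sides are free of rank $2g$; it respects intersection forms. Dehn twists in $\Sigma^\circ$ induce all of $Sp(H_1(\Sigma))$ and fix each $\delta_i$. So we may assume that $h$ is the identity on $\Delta^\perp/\Delta$.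

**Step 4: a basis.** Let $\alpha_j,\beta_j\subset\Sigma^\circ$ ($1\le j\le g$) be simple closed curves meeting as in a symplectic basis of $H_1(\Sigma)$, and let $H\subset\Delta^\perp$ be their span. Then $\omega|_H$ is unimodular, $A=H\oplus H^\perp$, and $\Delta$ is a Lagrangian summand of $H^\perp$. Choose $\gamma_i\in H^\perp$ with $\omega(\delta_i,\gamma_j)=1$ if $i=j$ and $0$ otherwise. Adding $-\omega(\gamma_i,\gamma_j)\delta_j$ to $\gamma_i$ for all $i<j$ makes $\omega(\gamma_i,\gamma_j)=0$.

**Step 5: making $h$ the identity on $H\oplus\Delta$.** Dehn twists realize the transvections $\tau_a(x)=x+\omega(a,x)a$ and their inverses for $a$ represented by a simple closed curve in $\Sigma^\circ$. Let $u=[\alpha_j]$ or $[\beta_j]$. The class $u+\delta_i$ is represented by a band sum of the curve with a parallel of $\partial_i$: the curve does not separate $\Sigma^\circ$, so the band can reach it from either side, and one side is compatible with the orientations. Then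
$$\tau_{u+\delta_i}\tau_u^{-1}\tau_{\delta_i}^{-1}(x)=x+\omega(u,x)\delta_i+\omega(\delta_i,x)u .\tag{5}$$
Indeed, $\omega$ vanishes on the span of $u,\delta_i$, so all products of the maps $x\mapsto\omega(a,x)a$ with $a\in\{u,\delta_i,u+\delta_i\}$ are zero, and one just adds the three terms. The map (5) fixes all $\delta_j$, and on $H$ it is $y\mapsto y+\omega(u,y)\delta_i$. Such maps compose additively on $H$. By Step 3, $h|_H$ has the form $y\mapsto y+\sum_i\omega(u_i,y)\delta_i$ with $u_i\in H$. So, composing with maps (5) and their inverses, we may assume that $h$ is the identity on $H\oplus\Delta$.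

**Step 6: the rest.** Now $h(\gamma_i)\in H^\perp$, and pairing with the $\delta_k=h(\delta_k)$ gives $h(\gamma_i)=\gamma_i+\sum_jS_{ij}\delta_j$. From $0=\omega(h\gamma_i,h\gamma_j)=S_{ij}-S_{ji}$ we see that $S$ is symmetric. The twist $\tau_{\delta_i}$ realizes the $S$ whose only nonzero entry is $S_{ii}=1$. The map $\tau_{\delta_i+\delta_j}\tau_{\delta_i}^{-1}\tau_{\delta_j}^{-1}$, with $\delta_i+\delta_j$ represented by a band sum of parallels of $\partial_i$ and $\partial_j$, realizes $S_{ij}=S_{ji}=1$ and zeros elsewhere. These maps and their inverses realize every symmetric $S$. $\square$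

## 6. The linking form contains the intersection form of the fiber

Let $M=X_\Sigma$ and $N=H_2(M;\Lambda)$. This section extracts $\omega$, $\Delta$ and the signs from $\lambda$.

**Lemma 6.1.** $N$ is free, and there is an exact sequence
$$0\to N\to N^*\xrightarrow{\ \partial\ }A\to0,\tag{6}$$
where $N^*=\overline{\mathrm{Hom}(N,\Lambda)}\cong H_2(M,Y;\Lambda)$, the first map is the adjoint of $\lambda$, and $\partial$ is the boundary map.

*Proof.* Since $\pi_1(M)=\mathbb Z$ is generated by a meridian, $\pi_1(Y)\to\pi_1(M)$ is onto. So $H_1(M;\Lambda)=0$, the map $H_0(Y;\Lambda)\to H_0(M;\Lambda)=\mathbb Z$ is an isomorphism, and $H_0(M,Y;\Lambda)=H_1(M,Y;\Lambda)=0$. All these modules are finitely generated, $\Lambda$ is regular of dimension $2$, and $\mathrm{Ext}^2_\Lambda(\mathbb Z,\Lambda)=0$ because $\mathbb Z=\Lambda/(t-1)$ has a free resolution of length $1$. In the universal coefficient spectral sequence for $H^2(M;\Lambda)$ only $\mathrm{Hom}(N,\Lambda)$ survives: $\mathrm{Ext}^1$ and $\mathrm{Ext}^2$ of $H_1(M;\Lambda)=0$, $\mathrm{Ext}^2$ of $H_0=\mathbb Z$, and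 all $\mathrm{Ext}^3$ vanish. The same holds for $H^2(M,Y;\Lambda)$, where $H_0$ and $H_1$ vanish. With Poincaré–Lefschetz duality,
$$H_2(M,Y;\Lambda)\cong H^2(M;\Lambda)\cong N^*,\qquad N\cong H^2(M,Y;\Lambda)\cong\overline{\mathrm{Hom}(H_2(M,Y;\Lambda),\Lambda)} .$$
The dual of a finitely generated module is the kernel of a map between finitely generated free modules. It is therefore projective, by global dimension $2$, hence free (Quillen–Suslin, Swan). So $N$ is free. Finally $H_2(Y;\Lambda)=H_2(G)=\mathbb Z$ is torsion and maps to $0$ in $N$, and $H_1(M;\Lambda)=0$. The long exact sequence of $(M,Y)$ becomes (6). $\square$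

Since $A$ is torsion, we may regard $N\subset N^*=\{x\in N\otimes\mathbb Q(t):\lambda(x,N)\subset\Lambda\}$, with $\lambda$ extended to $\mathbb Q(t)$. For $n\in N$ and $y\in N^*=H_2(M,Y;\Lambda)$, $\lambda(n,y)$ is the equivariant intersection number.

**Definition (linking form).** $\partial\lambda(\bar x,\bar y)=\lambda(x,y)\in\mathbb Q(t)/\Lambda$ for $x,y\in N^*$ with classes $\bar x,\bar y\in A$. It is well defined. As $(t-1)^2A=0$, its values lie in $(t-1)^{-2}\Lambda/\Lambda$. An isometry $F$ of forms induces an isometry $\partial F$ of linking forms.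

**Definition (the function $\chi$).** For $f\in\Lambda[(t-1)^{-1}]$ let $\chi(f)$ be the constant coefficient of its expansion in $\mathbb Z((t))$ minus that of its expansion in $\mathbb Z((t^{-1}))$. For example $1/(t-1)$ is $-\sum_{k\ge0}t^k$ in the first ring and $\sum_{k\ge1}t^{-k}$ in the second, so $\chi(1/(t-1))=-1$. Clearly $\chi(\Lambda)=0$. Since $a-a(1)\in(t-1)\Lambda$, it follows that $\chi(a/(t-1))=-a(1)$ for $a\in\Lambda$.

**Lemma 6.2.** For $x,y\in A$,
$$\chi(\partial\lambda(x,y))=-\omega(x,y).\tag{7}$$

*Proof.* **Step 1: reduce to an intersection number in $\tilde Y$.** Let $\mu=(t-1)^2$. Represent lifts $\tilde x,\tilde y\in H_2(M,Y;\Lambda)$ of $x,y$ by relative cycles $s,s'$ with $\partial s=\xi$ at height $0$ and $\partial s'=\xi'$ at height $\frac12$ in $\tilde Y=G\times\mathbb R$, both products in a collar of $\tilde Y$. Since $\mu A=0$, there is a finite chain $C$ in $\tilde Y$ with $\partial C=\mu\xi$. Put $C$ at a small depth in the collar and cut $s$ off there. Then $\mu s-C$ is a cycle, whose class in $N$ is $\mu\tilde x$. In the collar $s$ and all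 $t^ks'$ are disjoint, so the numbers $s\cdot t^ks'$ make sense, and
$$\mu\,\lambda(\tilde x,\tilde y)=\sum_k\big((\mu s-C)\cdot t^ks'\big)t^k\equiv-\sum_k(C\cdot t^ks')\,t^k\mod\mu\Lambda .$$

**Step 2: signs.** At the depth of $C$, $s'$ is a collar on $\xi'$, oriented as (outward, $\xi'$). Moving the outward vector past the $2$-dimensional $C$ costs no sign, so $C\cdot t^ks'$ equals the intersection number of $C$ and $t^k\xi'$ in $\tilde Y$ oriented as $\partial\tilde M$. The part $\Sigma^\circ\times S^1$ of $\partial\nu$ has the product orientation, by the same kind of move past the $2$-dimensional $\Sigma^\circ$, so $\partial\tilde M=-(G\times\mathbb R)$. Computing from now on in $G\times\mathbb R$ with the product orientation,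
$$\lambda(\tilde x,\tilde y)\equiv f:=\mu^{-1}(C,\xi')\mod\Lambda,\qquad (C,\xi')=\sum_k(C\cdot t^k\xi')\,t^k.\tag{8}$$

**Step 3: expand $f$ in two ways.** Let $Z^+=\xi\times[0,\infty)$ and $Z^-=\xi\times(-\infty,0]$ be oriented so that $\partial Z^+=-\xi$ and $\partial Z^-=\xi$. Then $C+\mu Z^+$ is a locally finite cycle with support in heights bounded below. Its intersection number with any compact cycle is $0$, since the compact cycle can be pushed down below the support. As $t^k\xi'$ has height $k+\frac12$, this gives $(C,\xi')=-\mu\sum_{k\ge0}(Z^+\cdot t^k\xi')\,t^k$ in $\mathbb Z((t))$. Using $C-\mu Z^-$ and pushing up, $(C,\xi')=\mu\sum_{k<0}(Z^-\cdot t^k\xi')\,t^k$ in $\mathbb Z((t^{-1}))$. Divide by $\mu$, a unit in both rings. The constant coefficients of $f$ are $-Z^+\cdot\xi'$ and $0$, so $\chi(f)=-Z^+\cdot\xi'$.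

**Step 4: identify the number.** As $\partial Z^+=-\xi$, $Z^+$ is oriented as $(\partial_r,\xi)$. Since $(\partial_r,\xi,\xi')$ is an even permutation of $(\xi,\xi',\partial_r)$, we get $Z^+\cdot\xi'=\omega(x,y)$. $\square$

*Check on Section 1.* There $\gamma=\bar z$ generates $A$ over $\Lambda$, so $(t-1)\gamma$ generates $(t-1)A=\mathbb Z\delta$ and $\omega(\delta,\gamma)=\pm1$ by (4). On one side $\lambda((t-1)z,z)=\kappa/(t^{-1}-1)=-\kappa t/(t-1)$ has $\chi=\kappa$. On the other side (7) and (4) give $-\omega((t-1)\gamma,\gamma)=\varepsilon\,\omega(\delta,\gamma)^2=\varepsilon$. So $\kappa=\varepsilon$, as claimed.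

**Lemma 6.3.** A sesquilinear form $B$ on $A$ with values in $(t-1)^{-2}\Lambda/\Lambda$ is determined by $\chi\circ B$.

*Proof.* The values of $\chi\circ B$ determine $\chi(t^kB(x,y))=\chi(B(t^kx,y))$ for all $k$. If $\chi(t^kb)=0$ for all $k$, the two expansions of $b$ have the same coefficients. One has finitely many negative powers and the other finitely many positive ones, so both are finite and $b\in\Lambda$. $\square$

**The form on $\Delta$.** By (7), isometries of $(A,\partial\lambda)$, which are $\Lambda$-linear, preserve $\omega$. By (4),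
$$\langle(t-1)z,(t-1)z'\rangle:=-\omega((t-1)z,z')=\sum_i\varepsilon_i\,\omega(\delta_i,z)\,\omega(\delta_i,z')\tag{9}$$
depends only on $(t-1)z$ and $(t-1)z'$. So it is a symmetric form on $\Delta=(t-1)A$, preserved by isometries of $\partial\lambda$. If $\omega(\delta_j,z_i)$ is $1$ for $i=j$ and $0$ otherwise, then $(t-1)z_i=-\varepsilon_i\delta_i$, and (9) gives
$$\langle\delta_i,\delta_i\rangle=\varepsilon_i,\qquad\langle\delta_i,\delta_j\rangle=0\quad(i\ne j).\tag{10}$$
Thus $\lambda$ determines $c=\mathrm{rk}\,(t-1)A$, the signature $c_+-c_-$ of (10), and $g=\frac12(\mathrm{rk}A-2c)$. Restriction to $\Delta$ is a homomorphism, in the basis $\delta_i$,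
$$\rho:\mathrm{Isom}(A,\partial\lambda)\to O(\varepsilon):=O(\mathbb Z^c,\mathrm{diag}(\varepsilon_i)).$$
Let $\mathcal S\subset O(\varepsilon)$ be the finite group of signed permutation matrices whose permutation preserves the signs $\varepsilon_i$.

## 7. Extending over the exterior, up to a factorization of $O(\varepsilon)$

Let $F:\lambda_0\to\lambda_1$ be an isometry, $M_i=X_{\Sigma_i}$, $Y_i=\partial M_i$, and so on. The sensible plan is to match neighborhoods, correct the matching so that it agrees with $\partial F$ on the boundary, and apply Theorem CP.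

By Section 6, $g,c_+,c_-$ agree. By Section 4 (numbering the double points so that signs match) there is an orientation-preserving homeomorphism $(\nu(\Sigma_0),\Sigma_0)\to(\nu(\Sigma_1),\Sigma_1)$ preserving surface orientations and $\varphi$, with restriction $f_0:Y_0\to Y_1$ and $(f_0)_*\delta_i^0=\delta_i^1$. It preserves $\omega$ and the action of $t$, so by (7) and Lemma 6.3 it preserves the linking forms. The discrepancy
$$h=(f_0)_*^{-1}\,\partial F\in\mathrm{Isom}(A_0,\partial\lambda_0)$$
is symplectic, and $\rho(h)\in O(\varepsilon)$. If $\rho(h)\in\mathcal S$, Lemma 5.1 realizes $h$ on the neighborhood, and the plan goes through. If $c_+c_-=0$, then $O(\varepsilon)=\mathcal S$. If $c_+=c_-=1$, then also $O(\varepsilon)=\mathcal S$, because $x^2-y^2=1$ has only the integer solutions $(\pm1,0)$ and $x^2-y^2=-1$ only $(0,\pm1)$.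

For signs $(1,1,-1)$ the plan stops exactly here: $\rho(h)$ could be the reflection $\tau_r$ of Section 2, and no homeomorphism of the neighborhood that preserves $\Sigma$ can induce such an $h$, since it would have to permute the tori $T_i$ and hence the $\pm\delta_i$. What can still be changed is $F$. We may precompose it with any $a^{-1}$, $a\in\mathrm{Aut}(\lambda_0)$, so it suffices that $\mathrm{Aut}(\lambda_0)$ has enough elements.

To say how many, recall the spinor norm. In a nondegenerate quadratic space over $\mathbb Q$ with form $\beta$, every isometry is a product of reflections $\tau_r(x)=x-2\frac{\beta(x,r)}{\beta(r,r)}r$ (Cartan–Dieudonné). The class of $\prod\beta(r_i,r_i)$ in $\mathbb Q^*/\mathbb Q^{*2}$ depends only on the product of the $\tau_{r_i}$. It is the spinor norm, a homomorphism which we denote $\mathrm{sn}$. For example, in $\mathrm{diag}(1,1,-1)$ the product $\tau_{e_2}\tau_r$ with $r=e_1+e_2+e_3$ has determinant $1$ and $\mathrm{sn}=1$, since both vectors have norm $1$.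

**Theorem 7.1.** $O(\varepsilon)=\mathcal S\cdot\rho(\partial\,\mathrm{Aut}(\lambda))$. More precisely, if $\mathrm{diag}(\varepsilon)$ is indefinite of rank $\ge3$, then $\rho(\partial\,\mathrm{Aut}(\lambda))$ contains every element of $O(\varepsilon)$ of determinant $1$ and trivial rational spinor norm.

When $c_+c_-=0$ or $c_+=c_-=1$ there is nothing to prove. The remaining case, $\mathrm{diag}(\varepsilon)$ indefinite of rank $\ge3$, occupies Sections 8–11. Granting it, we finish the topology.

*Proof of Theorem A.* **Step 1: correct $F$ and the neighborhood.** By Theorem 7.1 write $\rho(h)=s\,\rho(\partial a)$ with $s\in\mathcal S$, $a\in\mathrm{Aut}(\lambda_0)$. Then $h'=h\,(\partial a)^{-1}$ preserves $\omega$ and $\rho(h')=s\in\mathcal S$. By Lemma 5.1, $h'=\Psi_*$ for a homeomorphism $\Psi$ of $(\nu(\Sigma_0),\Sigma_0)$. Put $f=f_0\circ\Psi|_{Y_0}$ and $F'=Fa^{-1}$. Then $f_*=(f_0)_*h'=\partial F\,(\partial a)^{-1}=\partial F'$.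

**Step 2: the hypotheses of Theorem CP.** $Y_i$ is connected, $H_1(Y_i;\Lambda)=A_i$ is torsion, $\pi_1(Y_i)\to\pi_1(M_i)$ is onto, and $f$ preserves orientations and $\varphi$. If $\lambda_0$ is not even: $ks$ is additive and vanishes on the smoothable $\nu(\Sigma_i)$, so $ks(M_i)=ks(X_i)$, and these agree by assumption.

**Step 3: the spin condition.** Suppose $\lambda_0$ is even, and let $Z=M_0\cup_f-M_1$. By van Kampen, $\pi_1(Z)=\mathbb Z$. For $x\in H_2(Z;\Lambda)$ let $x_i\in H_2(M_i,Y_i;\Lambda)=N_i^*$ be the components of its image in $H_2(Z,Y;\Lambda)$. Since $H_*(Y_i;\mathbb Q(t))=0$, the form of $Z$ over $\mathbb Q(t)$ is an orthogonal sum and $\lambda_Z(x,x)=\lambda_0(x_0,x_0)-\lambda_1(x_1,x_1)$. The boundaries cancel: $\partial x_1=-f_*\partial x_0=-\partial F'(\partial x_0)$. So $x_1+F'(x_0)\in N_1=F'(N_0)$, that is, $x_1=-F'(x_0+n)$ with $n\in N_0$. Then $\lambda_1(x_1,x_1)=\lambda_0(x_0+n,x_0+n)$ and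
$$\lambda_Z(x,x)=-\lambda_0(n,x_0)-\overline{\lambda_0(n,x_0)}-\lambda_0(n,n).$$
Here $\lambda_0(n,x_0)\in\Lambda$ and $\lambda_0(n,n)=b+\bar b$, so the constant coefficient, which is the self-intersection of $x$ in the universal cover $\tilde Z$, is even. By Wu's formula $w_2(\tilde Z)$ vanishes on $H_2(\tilde Z;\mathbb Z)$. The map $H_2(\tilde Z)\to H_2(Z)$ is onto because $H_2(\mathbb Z)=0$, and $H_1(Z)=\mathbb Z$ is torsion-free, so $H^2(Z;\mathbb Z/2)=\mathrm{Hom}(H_2(Z),\mathbb Z/2)$ and $w_2(Z)=0$. So $Z$ is spin.

**Step 4: glue.** By Theorem CP, $f$ extends to an orientation-preserving homeomorphism $M_0\to M_1$ inducing $F'$. By construction $f$ also extends to a homeomorphism $\nu(\Sigma_0)\to\nu(\Sigma_1)$. Gluing the two gives an orientation-preserving homeomorphism $X_0\to X_1$ taking $\Sigma_0$ to $\Sigma_1$ and preserving their orientations. $\square$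

## 8. A unimodular lattice between $N$ and $N^*$

It remains to produce automorphisms of $\lambda$. In Sections 1 and 2 the form became transparent once we passed from $N$ to a lattice $V$ with $N\subset V\subset N^*$. We now do this in general, for $\lambda$ the form of one exterior.

**Step 1: the lattice $V$.** Choose a direct summand $\ell$ of $A$, Lagrangian for $\omega$, with $\Delta\subset\ell\subset\Delta^\perp$. (In the notation of Section 5, take the span of $\Delta$ and the $\alpha_j$.) On $\ell\subset\ker(t-1)$ the element $t$ acts trivially, so $\partial\lambda$ on $\ell\times\ell$ is killed by $t-1$ and has values $a/(t-1)$ with $a\in\mathbb Z$. By (7), $-a=-\omega=0$. So $\partial\lambda$ vanishes on $\ell\times\ell$. Conversely, if $\partial\lambda(y,\ell)=0$, then $\omega(y,\ell)=0$, so $y\in\ell$. Thus $\ell$ is its own orthogonal complement for $\partial\lambda$. Let $V\subset N^*$ be the preimage of $\ell$. Then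
$$V=\{x\in N\otimes\mathbb Q(t):\lambda(x,V)\subset\Lambda\},$$
because such $x$ lie in $N^*$ (as $N\subset V$) and have $\partial\lambda(\bar x,\ell)=0$. So $V$ is isomorphic to its own dual. As in Lemma 6.1 it is projective, hence free, and $\lambda|_V$ is unimodular. Moreover $(t-1)V\subset N\subset V$, since $(t-1)\ell=0$, and $(t-1)N^*\subset V$, since $(t-1)A=\Delta\subset\ell$.

**Step 2: setting $t=1$.** Let $W=V/(t-1)V$ with its unimodular symmetric form $\beta$ over $\mathbb Z$. For $a\in\mathrm{Aut}(V,\lambda)$ write $a(1)$ for the induced automorphism of $W$. Put $K=N/(t-1)V\subset W$. It is primitive, since $W/K=V/N=\ell$ is free. I claim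
$$K^\perp=(t-1)N^*/(t-1)V .$$
The inclusion $\supset$ holds because $\lambda((t-1)z,n)\in(t-1)\Lambda$ for $n\in N$. The ranks agree: $\mathrm{rk}\,K^\perp=\mathrm{rk}\,W-\mathrm{rk}\,K=\mathrm{rk}\,\ell=g+c$, and the right side is isomorphic to $N^*/V=A/\ell$, also of rank $g+c$. Finally the right side is primitive. If $x\in V$, $m\ne0$ and $mx\in(t-1)N^*$, then $m\lambda(x,N)\subset(t-1)\Lambda$, so $\lambda(x,N)\subset(t-1)\Lambda$, so $x\in(t-1)N^*$. This proves the claim.

**Step 3: the double points inside $W$.** For $z,z'\in N^*$ let $f=\lambda((t-1)z,(t-1)z')=(t-1)(t^{-1}-1)\lambda(z,z')$, which is in $\Lambda$. Then $(t-1)\lambda(z,z')=f/(t^{-1}-1)=-tf/(t-1)$, so by (7)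
$$-\omega((t-1)z,z')=\chi\big((t-1)\lambda(z,z')\big)=\chi\Big(\frac{-tf}{t-1}\Big)=f(1)=\beta\big((t-1)z,(t-1)z'\big).$$
With (9),
$$\beta\big((t-1)z,(t-1)z'\big)=\sum_i\varepsilon_i\,\omega(\delta_i,z)\,\omega(\delta_i,z').\tag{11}$$
Choose $z_i\in N^*$ with $\omega(\delta_j,\bar z_i)$ equal to $1$ for $i=j$ and $0$ otherwise. Let $e_i\in K^\perp$ be the class of $(t-1)z_i$ mod $(t-1)V$, and put $D=\langle e_1,\dots,e_c\rangle$. By (11), $\beta|_D=\mathrm{diag}(\varepsilon_i)$ is unimodular. So $W=D\oplus D^\perp$, and $K=(K^\perp)^\perp\subset D^\perp$.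

**Step 4: what a lift accomplishes.** Let $\alpha\in O(D)=O(\varepsilon)$ and suppose $a\in\mathrm{Aut}(V,\lambda)$ has $a(1)=\alpha\oplus\mathrm{id}_{D^\perp}$. Then $a(1)K=K$, and $N$ is the preimage of $K$ in $V$, so $a(N)=N$ and $a|_N\in\mathrm{Aut}(\lambda)$. If $\alpha e_i=\sum_j\alpha_{ji}e_j$, then $a((t-1)z_i)\equiv\sum_j\alpha_{ji}(t-1)z_j$ mod $(t-1)V\subset N$. Since $(t-1)\bar z_i=-\varepsilon_i\delta_i$ in $A$, this reads $\partial a(\delta_i)=\sum_j\varepsilon_j\alpha_{ji}\varepsilon_i\,\delta_j$, that is,
$$\rho(\partial a)=J\alpha J^{-1},\qquad J=\mathrm{diag}(\varepsilon_i)\in\mathcal S.\tag{12}$$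

So we must lift isometries of $W$ to $V$. If $V$ were $W\otimes\Lambda$ with the constant form, as in Section 2, then $\alpha\oplus\mathrm{id}$ itself would be a lift, and every $\alpha\in O(D)$ would be available. Nothing we have says that $V$ is of this kind. We show that it is so at each prime separately, and then patch.

## 9. Unimodular forms become constant over $\mathbb Z_{(p)}[t^{\pm1}]$

**Lemma 9.1.** Let $k$ be a field with trivial involution. Every unimodular hermitian form on a finitely generated free $k[t^{\pm1}]$-module $V_k$ has a basis with constant Gram matrix.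

*Proof.* **Step 1: a basis adapted to $0$ and $\infty$.** Let $V_+$ be a free $k[t]$-lattice in $V_k$, and let $V_-=\{v:\lambda(v,V_+)\subset k[t^{-1}]\}$. This is a free $k[t^{-1}]$-lattice, with basis dual to a basis of $V_+$. By Birkhoff–Grothendieck there are a basis $v_i$ of $V_+$ and $a_i\in\mathbb Z$ such that $t^{-a_i}v_i$ is a basis of $V_-$. Then $\lambda(v_i,v_j)\in t^{a_i}k[t^{-1}]$, and by hermitian symmetry $\lambda(v_i,v_j)$ lies in the span of the $t^m$ with $-a_j\le m\le a_i$. In particular it vanishes if $a_i+a_j<0$ and is constant if $a_i=a_j=0$.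

**Step 2: the exponents are symmetric.** The matrix $Q=(\lambda(t^{-a_i}v_i,v_j))$ expresses one basis of $V_-$ in another, so $Q\in GL_n(k[t^{-1}])$ and $\det(\lambda(v_i,v_j))=\mathrm{const}\cdot t^{\sum a_i}$. This determinant is invariant under conjugation, so $\sum a_i=0$. As $Q(\infty)$ is invertible, there is a permutation $\sigma$ with $Q_{i\sigma(i)}(\infty)\neq0$, hence $a_i+a_{\sigma(i)}\ge0$, for all $i$. The sum over $i$ is $2\sum a_i=0$, so $a_{\sigma(i)}=-a_i$, and $\#\{a_i>0\}=\#\{a_i<0\}=:m$.

**Step 3: split.** Let $I=\langle v_i:a_i<0\rangle$ and $V_0=\langle v_i:a_i=0\rangle$. By Step 1, $I$ is isotropic and orthogonal to $V_0$. Both $I\oplus V_0\subset I^\perp$ are summands of rank $n-m$, so they are equal. Thus $V_0\cong I^\perp/I$ is unimodular with constant Gram matrix, $V_k=V_0\oplus V_0^\perp$, and $I$ is a Lagrangian summand of $V_0^\perp$. Choose $s_i'\in V_0^\perp$ dual to a basis $s_i$ of $I$; together they form a basis of $V_0^\perp$. Replacing $s_i'$ by $s_i'+\sum_jc_{ij}s_j$ changes $\lambda(s_i',s_j')$ by $c_{ij}+\bar c_{ji}$ and leaves $\lambda(s_i',s_j)$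 unchanged. Off-diagonal entries can be made $0$. A diagonal entry $a_0+\sum_{k>0}a_k(t^k+t^{-k})$ equals $a_0+b+\bar b$ with $b=\sum_{k>0}a_kt^k$ and can be made $a_0$. The Gram matrix is now constant. $\square$

**Lemma 9.2.** Let $(V,\lambda)$ be a unimodular hermitian form on a finitely generated free $\Lambda$-module, and let $W=V/(t-1)V$. For every prime $p$ there is an isometry $\varphi_p:V\otimes\mathbb Z_{(p)}\to W\otimes\mathbb Z_{(p)}[t^{\pm1}]$ inducing the identity at $t=1$.

*Proof.* **Step 1: a basis that is constant mod $p$.** Let $\mathcal O=\mathbb Z_{(p)}$ and $V_{\mathcal O}=V\otimes\mathcal O$. By Lemma 9.1, $V/pV$ has a basis with constant Gram matrix. It lifts to a basis $v_i$ of $V_{\mathcal O}$, because $SL_n(\mathbb F_p[t^{\pm1}])$ is generated by elementary matrices (the ring is Euclidean), which lift, and the units $ct^k$ lift. Let $v_i^\#$ be the dual basis, $B=\bigoplus\mathcal Ov_i$, $B^\#=\bigoplus\mathcal Ov_i^\#$, and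
$$V_+=\bigoplus_{k\ge0}t^kB,\qquad V_-=\bigoplus_{k\ge0}t^{-k}B^\#=\{v:\lambda(v,V_+)\subset\mathcal O[t^{-1}]\}.$$
Both are $\mathcal O$-direct summands of $V_{\mathcal O}=\bigoplus_kt^kB=\bigoplus_kt^kB^\#$. Since the Gram matrix is constant mod $p$, $B$ and $B^\#$ have the same image in $V_{\mathcal O}/p$. Hence $V_{\mathcal O}/p=V_+/p\oplus t^{-1}V_-/p$.

**Step 2: $V_{\mathcal O}=V_+\oplus t^{-1}V_-$.** If $0\ne x\in V_+\cap t^{-1}V_-$, divide $x$ by the maximal power of $p$ dividing it in $V_{\mathcal O}$. The result still lies in both summands and is nonzero mod $p$, a contradiction. The cokernel $V_{\mathcal O}/(V_++t^{-1}V_-)$ is a finitely generated $\mathcal O$-module, because $t^{-m}\mathcal O[t^{-1}]B\subset t^{-1}V_-$ for large $m$. It vanishes mod $p$, so it is $0$ by Nakayama.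

**Step 3: a constant lattice.** Let $L=V_+\cap V_-$. By Step 2 and the modular law, $V_-=L\oplus t^{-1}V_-$, so $L\cong V_-/t^{-1}V_-\cong B^\#$ is free of rank $n=\mathrm{rk}\,V$. Iterating, $t^kV_-=t^kL\oplus\dots\oplus L\oplus t^{-1}V_-$ for $k\ge0$. Since $t^jL\subset V_+$ for $j\ge0$, the modular law gives $V_+\cap t^kV_-=\bigoplus_{j=0}^kt^jL$. The union of the $t^kV_-$ is $V_{\mathcal O}$, so $V_+=\bigoplus_{j\ge0}t^jL$, and multiplying by negative powers of $t$, $V_{\mathcal O}=\bigoplus_{j\in\mathbb Z}t^jL=L\otimes_{\mathcal O}\mathcal O[t^{\pm1}]$. For $x,y\in L$ we have $\lambda(x,y)\in\mathcal O[t^{-1}]$, and by symmetry $\lambda(x,y)\in\mathcal O[t]$, so $\lambda(x,y)\in\mathcal O$. Evaluation at $t=1$ is therefore an isometry $L\cong W\otimes\mathcal O$. Extending it linearly gives $\varphi_p$. $\square$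

## 10. Patching along a polynomial path

Compare the local identifications over $R=\mathbb Q[t^{\pm1}]$. After a choice of $V\otimes\mathbb Q\cong W\otimes R$, the localization of $V$ is $W_{(q)}[t^{\pm1}]$ for almost all primes $q$, and $h_pW_{(p)}[t^{\pm1}]$ for finitely many $p$, with isometries $h_p$ over $R$. The constant $\alpha$ preserves the first kind of lattice; the second kind is preserved by $h_p\alpha h_p^{-1}$. So $\alpha$ must be corrected by $\alpha^{-1}h_p\alpha h_p^{-1}$, but only $p$-adically, and the correction must be switched off at the other primes. A path from $1$ to $\alpha$ with polynomial entries makes the correction a polynomial in a parameter $z$, equal to $1$ at $z=0$. We then substitute an integer that is close to $1$ at $p$ and close to $0$ elsewhere.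

**Proposition 10.1.** Let $(V,\lambda)$, $W$ be as in Lemma 9.2, and let $\alpha\in O(W)$. Suppose there is $\alpha(z)\in O(W\otimes\mathbb Q[z])$ with $\alpha(0)=1$, $\alpha(1)=\alpha$. Then there is $a\in\mathrm{Aut}(V,\lambda)$ with $a(1)=\alpha$ (evaluation at $t=1$).

*Proof.* **Step 1: set up.** Let $W_R=W\otimes R$ with the extended form and unitary group $\mathrm U(W_R)$, and let $\varphi=\varphi_2\otimes\mathbb Q:V\otimes\mathbb Q\to W_R$. Let $\mathcal P$ be the finite set of primes occurring in denominators of the matrices of $\varphi^{\pm1}$ with respect to $\Lambda$-bases of $V$ and $W\otimes\Lambda$. For $q\notin\mathcal P$, $\varphi(V_{(q)})=W_{(q)}[t^{\pm1}]$. For $p\in\mathcal P$ put $h_p=\varphi\varphi_p^{-1}\in\mathrm U(W_R)$. It is the identity at $t=1$, and $\varphi(V_{(p)})=h_p(W_{(p)}[t^{\pm1}])$. Since $V=\bigcap_qV_{(q)}$, we identify $V$ with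
$$\varphi(V)=\bigcap_{q\notin\mathcal P}W_{(q)}[t^{\pm1}]\ \cap\ \bigcap_{p\in\mathcal P}h_pW_{(p)}[t^{\pm1}].$$
As $\varphi$ is the identity at $t=1$, this does not affect evaluation there.

**Step 2: the corrections.** Let the bar act trivially on $z$, and put
$$C_p(z)=\alpha(z)^{-1}h_p\,\alpha(z)\,h_p^{-1}\in\mathrm U(W\otimes R[z]).\tag{13}$$
Then $C_p(0)=1$, $C_p(1)=\alpha^{-1}h_p\alpha h_p^{-1}$, and $C_p(z)$ is the identity at $t=1$. Write $C_p(z)=1+zM_p(z)$ and pick $m\ge1$ with $mM_p(z)\in\mathrm{End}(W)\otimes\Lambda[z]$ for all $p\in\mathcal P$.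

**Step 3: the substitution.** For large $\mathcal L$ choose, by the Chinese remainder theorem, integers $r_p$ ($p\in\mathcal P$) with $r_p\equiv1$ mod $p^{\mathcal L}$, $r_p\equiv0$ mod $q^{\mathcal L}$ for $q\in\mathcal P\setminus\{p\}$, and $r_p$ divisible by the prime-to-$\mathcal P$ part of $m$. Let
$$a=\alpha\prod_{p\in\mathcal P}C_p(r_p)\in\mathrm U(W_R),\qquad a|_{t=1}=\alpha,$$
the product in some fixed order.

**Step 4: primes $q\notin\mathcal P$.** Each $C_p(r_p)=1+r_pM_p(r_p)$ is $q$-integral, because $r_p/m$ is $q$-integral. It is an isometry of a unimodular form, so its inverse, which is its adjoint, is also $q$-integral. Since $\alpha\in O(W)$, $a$ preserves $W_{(q)}[t^{\pm1}]$.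

**Step 5: primes $q\in\mathcal P$.** For $p\ne q$, $C_p(r_p)\equiv1$, and also $C_q(r_q)\equiv C_q(1)$, both modulo powers of $q$ tending to infinity with $\mathcal L$: the denominators of the polynomials divide $m$, and $r_p\equiv0$, respectively $r_q\equiv1$, mod $q^{\mathcal L}$. As $C_q(1)$ has a fixed denominator,
$$a=\alpha C_q(1)+q^{\mathcal L'}Y=h_q\alpha h_q^{-1}+q^{\mathcal L'}Y$$
with $Y$ $q$-integral and $\mathcal L'\to\infty$ as $\mathcal L\to\infty$. For $\mathcal L$ large, $h_q^{-1}ah_q=\alpha+q^{\mathcal L'}h_q^{-1}Yh_q$ is $q$-integral. Being an isometry of a unimodular form, it is an automorphism of $W_{(q)}[t^{\pm1}]$. So $a$ preserves $h_qW_{(q)}[t^{\pm1}]$.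

Thus $a$ preserves every localization of $V$, and $a(V)=V$. $\square$

## 11. Polynomial paths and the spinor norm

Let $D$ be as in Section 8, indefinite of rank $\ge3$ with basis $e_i$ of norms $\pm1$, and $D_{\mathbb Q}=D\otimes\mathbb Q$. Which isometries are joined to $1$ by a polynomial path? Let
$$\mathcal N=\{\alpha\in O(D_{\mathbb Q}):\exists\,\alpha(z)\in O(D\otimes\mathbb Q[z]),\ \alpha(0)=1,\ \alpha(1)=\alpha\}.$$
Multiplying, inverting and conjugating paths shows that $\mathcal N$ is a normal subgroup of $O(D_{\mathbb Q})$. Paths come from unipotent elements. For $v$ isotropic and $y\perp v$ let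
$$E(v,y)(x)=x+\beta(x,v)\,y-\beta(x,y)\,v-\tfrac12\beta(y,y)\beta(x,v)\,v .\tag{14}$$
With $a=\beta(x,v)$, $b=\beta(x,y)$, $q=\beta(y,y)$, the norm of $E(v,y)(x)$ is $\beta(x,x)+2ab-2ab-qa^2+a^2q=\beta(x,x)$. So $E(v,y)$ is an isometry, over $\mathbb Q[z]$ as well, and $E(v,zy)$ is a path from $1$ to $E(v,y)$. Hence $E(v,y)\in\mathcal N$.

As an example, take $\mathrm{diag}(1,1,-1)$, $v=e_1+e_3$, $y=2e_2$. At $z=1$ the path $E(v,2ze_2)$ ends at
$$e_1\mapsto-e_1+2e_2-2e_3,\qquad e_2\mapsto-2e_1+e_2-2e_3,\qquad e_3\mapsto2e_1-2e_2+3e_3 .$$
This is the reflection $\tau_r$ of Section 2 followed by $\tau_{e_2}$, which changes the sign of the $e_2$-coordinate. So $\tau_r=\tau_{e_2}\,E(v,2e_2)$: a signed permutation times the endpoint of a polynomial path, the shape that Theorem 7.1 requires.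

**Lemma 11.1.** If $\alpha\in O(D_{\mathbb Q})$ has $\det\alpha=1$ and trivial $\mathrm{sn}(\alpha)$, then $\alpha\in\mathcal N$.

*Proof.* **Step 1: a hyperbolic plane.** If $e,f$ are basis vectors of norms $1,-1$, put $v=e+f$, $v'=\frac12(e-f)$. These are isotropic with $\beta(v,v')=1$, and $D_{\mathbb Q}=\langle v,v'\rangle\oplus D_1$ (orthogonal), with $D_1\neq0$ nondegenerate. For $y\in D_1$ both $E(v,y)$ and $E(v',y)$ lie in $\mathcal N$.

**Step 2: every reflection is congruent to a standard one.** Let $r=av+bv'+w$ be anisotropic, $w\in D_1$. I claim that the maps of Step 1 move $r$ to some $b_1v'+a_1v$ with $a_1b_1\ne0$. If $b\neq0$, $E(v,-w/b)$ kills the $D_1$-component; the result has norm $2a_1b_1=\beta(r,r)\ne0$. If $a\ne0$, $E(v',-w/a)$ does the same. If $a=b=0$, then $E(v,w)(w)=w-\beta(w,w)v$ reduces to the previous case. As $\mathcal N$ is normal, $\tau_{gr}=g\tau_rg^{-1}\equiv\tau_r$ mod $\mathcal N$ for $g\in\mathcal N$. So $\tau_r\equiv T_s:=\tau_{v'+sv}$ with $s=a_1/b_1\equiv\beta(r,r)/2$ mod squares. Direct computation gives $T_s(v)=-s^{-1}v'$, $T_s(v')=-sv$,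 hence
$$T_sT_{s'}=\eta(s'/s),\qquad \eta(x)v'=xv',\quad \eta(x)v=x^{-1}v,\quad \eta(x)|_{D_1}=1.\tag{15}$$

**Step 3: $\eta(b^2)\in\mathcal N$ for all $b\in\mathbb Q^*$.** Let $b\ne1$, choose $y\in D_1$ anisotropic, and put $s=2(1-b)/\beta(y,y)$. By (14), $E(v',y)$ maps $v'+sv$ to $(1-\tfrac12\beta(y,y)s)v'+sy+sv=bv'+sy+sv$. Then $E(v,-sy/b)$ kills the $D_1$-component and keeps the coefficient $b$ of $v'$. The norm $2s$ is preserved, so the result is $bv'+(s/b)v$, which is proportional to $v'+(s/b^2)v$. So $T_s\equiv T_{s/b^2}$ mod $\mathcal N$, that is, $\eta(b^{-2})\in\mathcal N$. As $b$ was arbitrary, the claim follows.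

**Step 4: conclude.** By (15), $T_s=T_1\eta(s)$. By Step 3 the class of $T_s$ mod $\mathcal N$ depends only on $s$ mod squares, and the $T_s$ commute mod $\mathcal N$ because $T_sT_{s'}(T_{s'}T_s)^{-1}=\eta((s'/s)^2)$. Hence also $T_1$ and $\eta(s)=T_1T_s$ commute mod $\mathcal N$. By Cartan–Dieudonné $\alpha=\tau_{r_1}\cdots\tau_{r_l}$, and Step 2 gives $\alpha\equiv T_1^{\,l}\,\eta\big(2^{-l}\prod\beta(r_i,r_i)\big)$ mod $\mathcal N$. If $\det\alpha=1$ and $\mathrm{sn}(\alpha)=1$, then $l$ is even, $T_1^{\,l}=1$, and $2^{-l}\prod\beta(r_i,r_i)$ is a square. So $\alpha\in\mathcal N$. $\square$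

**Lemma 11.2.** For $\alpha\in O(D)$: $\mathrm{sn}(\alpha)\in\{\pm1,\pm2\}\,\mathbb Q^{*2}$.

*Proof.* Let $p$ be an odd prime. I claim that every isometry $\alpha$ of a unimodular symmetric form over $\mathbb Z_{(p)}$ is a product of reflections in vectors of unit norm. Such a form is diagonalizable because $p$ is odd, so in positive rank it has a vector $x$ with $\beta(x,x)$ a unit. Let $x'=\alpha x$. Since $\beta(x-x',x-x')+\beta(x+x',x+x')=4\beta(x,x)$ is a unit, one of the two summands is a unit. If the first is, $\tau_{x-x'}$ maps $x$ to $x'$. If the second is, $\tau_{x+x'}$ maps $x$ to $-x'$, and $\tau_{x'}\tau_{x+x'}$ maps $x$ to $x'$. All these vectors have unit norm. After composition with the inverse, $\alpha$ fixes $x$ and preserves the unimodular form $x^\perp$, and induction on the rank proves the claim. Applied to $D_{(p)}$, it shows that $\mathrm{sn}(\alpha)$ has even $p$-adic valuation for every odd $p$. $\square$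

*Proof of Theorem 7.1.* **Step 1: the subgroup $\Gamma$ lifts.** Let $\Gamma=\{\alpha\in O(D):\det\alpha=1,\ \mathrm{sn}(\alpha)=1\}$, a normal subgroup of $O(D)=O(\varepsilon)$. For $\alpha\in\Gamma$, Lemma 11.1 gives a path in $O(D\otimes\mathbb Q[z])$ from $1$ to $\alpha$; extend it by the identity on $D^\perp$. By Proposition 10.1, $\alpha\oplus\mathrm{id}$ lifts to $\mathrm{Aut}(V,\lambda)$. By (12), $J\alpha J^{-1}\in\rho(\partial\,\mathrm{Aut}(\lambda))$. Since $J\Gamma J^{-1}=\Gamma$, we get $\Gamma\subset\rho(\partial\,\mathrm{Aut}(\lambda))$, which is the second statement.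

**Step 2: $\mathcal S$ reaches every coset.** By Lemma 11.2, $(\det,\mathrm{sn})$ maps $O(\varepsilon)$ to $\{\pm1\}\times\{\pm1,\pm2\}$, and $\mathcal S$ maps onto this group. Indeed, if $e,f$ are basis vectors of norms $1,-1$ and $b,b'$ are two basis vectors of equal norm (they exist because the rank is $\ge3$), then $\tau_e\mapsto(-1,1)$, $\tau_e\tau_f\mapsto(1,-1)$, $\tau_b\tau_{b-b'}\mapsto(1,2)$, and all these lie in $\mathcal S$, since $\tau_{b-b'}$ interchanges $b$ and $b'$. So for each $\alpha\in O(\varepsilon)$ there is $s\in\mathcal S$ with $s^{-1}\alpha\in\Gamma$, and $\alpha=s\cdot(s^{-1}\alpha)\in\mathcal S\cdot\rho(\partial\,\mathrm{Aut}(\lambda))$. $\square$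

This also completes the proof of Theorem A.

## 12. Which isometries come from homeomorphisms

*Proof of Theorem B.* **Step 1: sufficiency.** Suppose $\partial F$ maps $\{\pm\delta_j^0\}$ to $\{\pm\delta_j^1\}$. It preserves the forms (9), so by (10) it preserves signs, and $\rho(h)\in\mathcal S$ in Section 7. Take $a=1$ there; the resulting homeomorphism induces $F$.

**Step 2: necessity.** Let $\Phi:(X_0,\Sigma_0)\to(X_1,\Sigma_1)$ be a homeomorphism as in the theorem, inducing $F$ on $H_2(X_i\setminus\Sigma_i;\Lambda)=N_i$. It need not respect the chosen neighborhoods, so we shrink them. For concentric plumbing neighborhoods $\nu_i^s\subset\nu_i$ the inclusions $\nu_i^s\setminus\Sigma_i\subset\nu_i\setminus\Sigma_i$ are homotopy equivalences, and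
$$A_i=H_1(\nu_i^s\setminus\Sigma_i;\Lambda),\qquad N_i^*=H_2(X_i\setminus\Sigma_i,\nu_i^s\setminus\Sigma_i;\Lambda).$$
For small $s$, $\Phi(\nu_0^s)\subset\nu_1$. The induced map $N_0^*\to N_1^*$ is compatible with the intersection pairings with $N_0,N_1$, so by nondegeneracy it is the extension of $F$. By naturality of boundary maps, the map $A_0\to A_1$ induced by $\Phi$ is $\partial F$. For a small chart $B\cong D^2\times D^2$ at the $i$-th double point, $B\setminus\Sigma_0\simeq T^2$, and $H_1(B\setminus\Sigma_0;\Lambda)=\mathbb Z$ has image $\mathbb Z\delta_i^0$. As $\Phi$ maps double points bijectively to double points, $\partial F(\delta_i^0)\in\mathbb Z\delta_j^1$ for some $j$, different for different $i$. Since $\partial F$ is an isomorphism, it preserves primitivity, so $\partial F(\delta_i^0)=\pm\delta_j^1$.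

**Step 3: the cases where everything is realized.** If $c_+c_-=0$ or $c_+=c_-=1$, then $O(\varepsilon)=\mathcal S$. So $\rho(h)\in\mathcal S$ for every $F$, and Step 1 applies.

**Step 4: the remaining cases.** Now $\mathrm{diag}(\varepsilon)$ is indefinite of rank $\ge3$. The group $O(\varepsilon)$ is infinite: with $v=e+f$ as in Lemma 11.1 and $d$ a third basis vector, the maps $E(v,2kd)$, $k\in\mathbb Z$, have integer matrices by (14), as $\frac12\beta(2kd,2kd)=\pm2k^2$, and they are pairwise different, since $E(v,2kd)(d)=d\mp2kv$. By Theorem 7.1, $\rho(\partial\,\mathrm{Aut}(\lambda_0))$ contains the subgroup $\{\det=1,\mathrm{sn}=1\}$, which has finite index in $O(\varepsilon)$ by Lemma 11.2, so $\rho(\partial\,\mathrm{Aut}(\lambda_0))$ is infinite, while $\mathcal S$ is finite. Choose $a\in\mathrm{Aut}(\lambda_0)$ with $\rho(\partial a)\notin\mathcal S$, and a realized isometry $F_0$, which exists by Section 7. By Step 2, $\partial F_0$ carries $\{\pm\delta^0_j\}$ to $\{\pm\delta^1_j\}$, so $\partial(F_0a)$ does not, and $F_0a$ is not realized. Finally, for every $F$, the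 proof of Theorem A in Section 7 realizes $Fa^{-1}$ for some $a\in\mathrm{Aut}(\lambda_0)$. $\square$
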